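\title{Domination and the essential spectral radius on Banach lattices}

\begin{abstract}
Let $S$ and $T$ be bounded operators on a real or complex Banach lattice such that $|Sx|\le T|x|$ for all $x$. We prove that $r_{\mathrm{ess}}(S)\le\sqrt{r_{\mathrm{ess}}(T)\,r(T)}$, where $r$ is the spectral radius and $r_{\mathrm{ess}}$ the essential spectral radius. In particular, an operator dominated by an essentially quasinilpotent operator is essentially quasinilpotent, which answers a question from a paper of Troitsky. The inequality is attained on an $L_2$-space, and its constant is optimal also for $0\le S\le T$. The proof localizes the problem to an order interval and an $L_1$-type seminorm, represents $T$ and $S$ by a measure and a bounded density on a product of two compact spaces, and applies the Cauchy--Schwarz inequality there.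
\end{abstract}

\section{Introduction}\label{sec:intro}

A real Banach lattice is a Banach space $E$ with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$; complex Banach lattices are recalled in Section~\ref{sec:tools}. We write $E_+$ for the positive cone and $B$ for the closed unit ball. Operators are bounded and linear. An operator is \emph{positive} if it maps $E_+$ into $E_+$, and $S\le T$ means that $T-S$ is positive. We say that $S$ is \emph{dominated} by $T$ if
\[
|Sx|\le T|x|\qquad(x\in E).
\]
Then $T$ is positive. On $\ell_2$, domination means that the matrix entries satisfy $|s_{ij}|\le t_{ij}$, and on any $E$ the relation $0\le S\le T$ implies domination, because $|Sx|\le S|x|\le T|x|$.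

Domination passes to powers: by induction $|S^nx|\le T|S^{n-1}x|\le T^n|x|$. Hence $\|S^n\|\le\|T^n\|$, and the spectral radii satisfy $r(S)\le r(T)$. This paper is about the same comparison modulo compact operators. Let $\mathcal K(E)$ be the closed ideal of compact operators in $\mathcal L(E)$, and let $\|T\|_{\mathrm{ess}}$ be the norm of the image of $T$ in the Calkin algebra $\mathcal L(E)/\mathcal K(E)$, that is, the distance from $T$ to $\mathcal K(E)$. The \emph{essential spectrum} $\sigma_{\mathrm{ess}}(T)$ and the \emph{essential spectral radius} $r_{\mathrm{ess}}(T)$ are the spectrum and the spectral radius of this image; for real scalars one first complexifies $E$ and $T$. Thus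
\[
r_{\mathrm{ess}}(T)=\lim_n\|T^n\|_{\mathrm{ess}}^{1/n}\le r(T),
\]
and $\lambda\notin\sigma_{\mathrm{ess}}(T)$ exactly when $\lambda-T$ is Fredholm, that is, has finite-dimensional kernel and closed range of finite codimension. (If $\dim E<\infty$, then $r_{\mathrm{ess}}=0$ for every operator.) The operator $T$ is \emph{essentially quasinilpotent} if $r_{\mathrm{ess}}(T)=0$.

One would guess that $r_{\mathrm{ess}}(S)\le r_{\mathrm{ess}}(T)$ whenever $S$ is dominated by $T$. The proof for the spectral radius does not carry over, since $\|S\|_{\mathrm{ess}}$ can be positive when $T$ has rank one (Example~\ref{ex:rankone}). Recall that an operator is \emph{order bounded} if it maps order intervals $[-u,u]$, $u\in E_+$, into order intervals, and that an order bounded operator is \emph{AM-compact} if it maps order intervals into precompact sets. The following facts are known.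
\begin{itemize}
\item[(i)] If $S$ is dominated by a compact operator $T$, then $r_{\mathrm{ess}}(S)=0$.
\item[(ii)] (de Pagter and Schep) If $0\le S\le T$ and $S$ is AM-compact, then $r_{\mathrm{ess}}(S)\le r_{\mathrm{ess}}(T)$.
\item[(iii)] There are operators $0\le S\le T$, not AM-compact, with $r_{\mathrm{ess}}(S)>r_{\mathrm{ess}}(T)$.
\end{itemize}
So the guess is false in general, but by (i) it survives in an extreme case. This leads to the following question, which is described in \cite{Troitsky} as not known, as far as the author of that paper knows.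
\begin{quote}
\emph{If $S$ is dominated by $T$ and $r_{\mathrm{ess}}(T)=0$, must $r_{\mathrm{ess}}(S)=0$?}
\end{quote}
The answer is yes. What replaces the false guess is the geometric mean of the guessed bound $r_{\mathrm{ess}}(T)$ and the trivial bound $r(T)$.

To state the result in its stronger form, let $\alpha(A)$ be the Kuratowski measure of noncompactness of a bounded set $A\subseteq E$: the infimum of those $d$ such that $A$ is a finite union of sets of diameter at most $d$. For $u\in E_+$ put $[u]=\{x\in E:|x|\le u\}$, which is $[-u,u]$ when $E$ is real, and define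
\[
\kappa(T)=\sup_{u\in E_+}\ \limsup_n\ \alpha(T^n[u])^{1/n}.
\]
For real $E$ the number $\kappa(T)$ is computed in the complexification. It measures the noncompactness of the powers of $T$ on order intervals only. If $T^n=K+R$ with $K$ compact, then $T^n[u]$ lies in the sum of a precompact set and a set of diameter at most $2\|u\|\,\|R\|$. So $\alpha(T^n[u])\le2\|u\|\,\|T^n\|_{\mathrm{ess}}$, and therefore
\begin{equation}\label{eq:kappa}
\kappa(T)\le r_{\mathrm{ess}}(T)\le r(T).
\end{equation}

\begin{theorem}\label{thm:main}
Let $E$ be a real or complex Banach lattice and let $S$ be dominated by $T$. Then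
\[
r_{\mathrm{ess}}(S)\le\max\Big\{r_{\mathrm{ess}}(T),\sqrt{\kappa(T)\,r(T)}\Big\}\le\sqrt{r_{\mathrm{ess}}(T)\,r(T)}.
\]
In particular, $r_{\mathrm{ess}}(T)=0$ implies $r_{\mathrm{ess}}(S)=0$.
\end{theorem}

\begin{corollary}\label{cor:AM}
If $S$ is dominated by $T$ and some power of $T$ is AM-compact, or $S$ is AM-compact, then $r_{\mathrm{ess}}(S)\le r_{\mathrm{ess}}(T)$.
\end{corollary}

For instance, the guess is correct on $\ell_p$, $1\le p<\infty$: there $[u]$ is compact, since the tails of its elements are bounded by the tails of $u$.

\begin{theorem}\label{thm:sharp}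
For all $0\le t\le r$ there are operators $S$ and $T$ on an $L_2$-space such that $S$ is dominated by $T$ and
\[
r_{\mathrm{ess}}(T)=t,\qquad r(T)=r,\qquad r_{\mathrm{ess}}(S)=\sqrt{tr}.
\]
For all $0<t<r$ and $n\in\mathbb N$ there are operators $0\le S\le T$ with
\[
r_{\mathrm{ess}}(T)=t,\qquad r(T)=r,\qquad r_{\mathrm{ess}}(S)=2^{-1/n}\sqrt{tr}.
\]
\end{theorem}

Thus the outer inequality of Theorem~\ref{thm:main} is attained for dominated operators, and its constant $1$ is optimal for positive ones. We do not claim that equality is attained for $0\le S\le T$ when $0<r_{\mathrm{ess}}(T)<r(T)$. The proofs below do not use (i)--(iii).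

We begin with the examples of Theorem~\ref{thm:sharp}, because they show where the square root comes from (Section~\ref{sec:examples}). The proof of Theorem~\ref{thm:main} then has three steps. The number $r_{\mathrm{ess}}(S)$ is bounded by the growth rate of $\alpha(S^nB)$ (Section~\ref{sec:tools}). At a cost governed by $r_{\mathrm{ess}}(T)$, the ball $B$ is replaced by an order interval and the norm by a seminorm $x\mapsto\varphi(|x|)$ (Section~\ref{sec:local}). The localized quantity is bounded by a geometric mean (Section~\ref{sec:key}).

\section{Convolution operators on $\{\pm1\}^{\mathbb N}$}\label{sec:examples}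

\subsection{Proof of Theorem~\ref{thm:sharp}}

Let $X=\{\pm1\}^{\mathbb N}$, a compact group under coordinatewise multiplication, with Haar measure $dx$, under which the coordinates are independent fair signs. The characters $w_F(x)=\prod_{i\in F}x_i$, $F\subset\mathbb N$ finite, form an orthonormal basis of $L_2(X)$. We write $w_n=w_{\{n\}}$. For $c\in[-1,1]$ let $\mu_c=\bigotimes_i\big(\frac{1+c}2\delta_1+\frac{1-c}2\delta_{-1}\big)$, the probability measure under which the coordinates are independent signs of mean $c$, and put
\[
(M_cf)(x)=\int_Xf(xz)\,d\mu_c(z).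
\]
By the Cauchy--Schwarz inequality, Fubini's theorem and invariance of $dx$,
\[
\int|M_cf|^2\,dx\le\iint|f(xz)|^2\,dx\,d\mu_c(z)=\|f\|^2 .
\]
So $M_c$ is a positive contraction on $L_2(X)$, and $|M_cf|\le M_c|f|$. Since $w_F(xz)=w_F(x)w_F(z)$ and $\int w_F\,d\mu_c=c^{|F|}$, we have
\[
M_cw_F=c^{|F|}w_F .
\]
The operators below preserve real-valued functions, so they serve for both scalar fields.

Let $D$ be an operator on a Hilbert space that is diagonal in an orthonormal basis, with entries $\lambda_j$. Then $r(D)=\|D\|=\sup_j|\lambda_j|$. Moreover, if $\rho\ge0$ equals $\lambda_j$ for infinitely many $j$, and $|\lambda_j|\le\rho$ for all but finitely many $j$, then $r_{\mathrm{ess}}(D)=\rho$. Indeed, $D$ is the sum of a finite-rank operator and an operator of norm at most $\rho$, while $\rho-D$ has infinite-dimensional kernel and so is not Fredholm.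

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Dominated operators.} For $t=r$ take $S=T=rI$ on $L_2(X)$. For $t=0$ take $Sf=Tf=r\int f\,dx\cdot w_\emptyset$, which is $r$ times a positive projection of rank one. Let $0<t<r$ and $c=\sqrt{t/r}\in(0,1)$, and put
\begin{equation}\label{eq:model}
T=\tfrac r2(M_c+M_{-c}),\qquad S=\tfrac r2(M_c-M_{-c}).
\end{equation}
Then $|Sf|\le\frac r2(M_c|f|+M_{-c}|f|)=T|f|$. Both operators are diagonal in the basis $(w_F)$. The entry of $T$ at $F$ is $rc^{|F|}$ for $|F|$ even and $0$ for $|F|$ odd. The entry $r$ occurs once, at $F=\emptyset$; the entry $rc^2$ occurs infinitely often; all others are smaller. So $r(T)=r$ and $r_{\mathrm{ess}}(T)=rc^2=t$. The entry of $S$ at $F$ is $rc^{|F|}$ for $|F|$ odd and $0$ for $|F|$ even. The largest entry $rc$ occurs infinitely often, so $r_{\mathrm{ess}}(S)=rc=\sqrt{tr}$.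

\emph{Positive operators.} The positive operator $\frac r2M_c\le\frac r2(M_c+M_{-c})$ also sees the sets $F$ with $|F|=1$, but at the price of a factor $\frac12$. To dilute this factor we pay it once in a cycle of length $n$. With $c$ as above, let $E=L_2(X)^n=L_2(X\times\{1,\dots,n\})$ and, for $f=(f_1,\dots,f_n)$,
\[
(Tf)_1=\tfrac r2(M_c+M_{-c})f_n,\qquad (Sf)_1=\tfrac r2M_cf_n,\qquad (Tf)_{i+1}=(Sf)_{i+1}=rM_cf_i
\]
for $1\le i<n$. Then $S\ge0$, and $T-S\ge0$ because its only nonzero component is $\frac r2M_{-c}f_n$. The $n$th powers carry each coordinate once around the cycle, and the entries commute. Hence $T^n$ acts in each coordinate as $\frac{r^n}2(M_c+M_{-c})M_c^{n-1}$, which multiplies $w_F$ by $r^nc^{n|F|}$ for $|F|$ even and by $0$ for $|F|$ odd, and $S^n$ acts in each coordinate as $\frac{r^n}2M_c^n$, which multiplies $w_F$ by $\frac12r^nc^{n|F|}$. The set $F=\emptyset$ contributes $n$ basis vectors, and the sets with $|F|=1$ or $|F|=2$ infinitely many. Therefore $r(T^n)=r^n$, $r_{\mathrm{ess}}(T^n)=(rc^2)^n=t^n$ and $r_{\mathrm{ess}}(S^n)=\frac12(rc)^n$. Since the spectral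 radius of an $n$th power in a Banach algebra is the $n$th power of the spectral radius, taking $n$th roots finishes the proof.
\end{proof}

Already $n=1$, $r=1$, $c<\frac12$ gives $0\le S\le T$ with $r_{\mathrm{ess}}(S)=c/2>c^2=r_{\mathrm{ess}}(T)$.

\subsection{Where the square root comes from}\label{sub:root}

Take the pair \eqref{eq:model} with $r=1$. The noncompactness of $S$ is carried by the functions $w_n$, which lie in the order interval $[1]$ and satisfy $Sw_n=cw_n$. On these functions $T$ gives no information about $c$: $Tw_n=0$, and domination yields only $|Sw_n|\le T1=1$. The information is in the \emph{products}, which also lie in $[1]$: $T(w_nw_m)=c^2w_nw_m$ for $n\ne m$. The following computation connects the two, and the general proof follows it.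

Choose a fair sign $\epsilon$, a point $z\in X$ with law $\mu_{\epsilon c}$ given $\epsilon$, and a point $x\in X$ with law $dx$ independently of $(\epsilon,z)$. Put $y=xz$. Since $x=yz$ and $dx$ is invariant, $\iint f(x)g(xz)\,dx\,d\mu_{\pm c}(z)=\int(M_{\pm c}f)\,g\,dy$, and averaging over $\epsilon$ gives
\[
\int(Tf)\,g\,dy=\mathbb E\big[f(x)g(y)\big],\qquad\int(Sf)\,g\,dy=\mathbb E\big[f(x)g(y)\,\epsilon\big].
\]
So $T$ is integration of $f(x)g(y)$ against a positive measure of total mass $\int T1=1$, and $S$ is integration against the same measure with a density of modulus at most $1$. Let $F_n=w_n(x)w_n(y)=z_n$. Then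
\[
\mathbb E[F_n\epsilon]=\int(Sw_n)\,w_n\,dy=c,\qquad\mathbb E[F_nF_m]=\int T(w_nw_m)\,w_nw_m\,dy=c^2\quad(n\ne m).
\]
Given $\epsilon$, the $z_n$ are independent with mean $c\epsilon$. Hence the variables $z_n-c\epsilon$ are orthogonal and bounded, and $F_n\to F=c\epsilon$ weakly in $L_2$. Now
\[
c=\lim_n\mathbb E[F_n\epsilon]=\mathbb E[F\epsilon]\le\|F\|_2\,\|\epsilon\|_2,\qquad\|F\|_2^2=\lim_n\lim_m\mathbb E[F_nF_m]=c^2 .
\]
The first relation involves $S$ on the $w_n$; the second involves only $T$ on the products. Together they bound the noncompactness $c$ of $S$ by the square root of the noncompactness $c^2$ of $T$, times the square root of the total mass. The bound is an equality here because $F$ is proportional to the density. For general operators applied to the $n$th power, the total mass grows at most like $r(T)^n$ and $\|F\|_2^2$ at most like $\kappa(T)^n$.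

In a general Banach lattice one needs products of vectors and products of functionals, and one needs the measure. Both exist inside principal ideals of $E$ and of $E^*$, and this dictates the localization in Section~\ref{sec:local}.

\section{Lattices and measures of noncompactness}\label{sec:tools}

\subsection{Complex Banach lattices}

A complex Banach lattice is the complexification $E=E_{\mathbb R}\oplus iE_{\mathbb R}$ of a real Banach lattice $E_{\mathbb R}$, with the modulus $|z|=\sup_\theta\operatorname{Re}(e^{i\theta}z)\in E_{\mathbb R}$, the norm $\|z\|=\|\,|z|\,\|$, and $E_+=(E_{\mathbb R})_+$. The modulus satisfies $|z+z'|\le|z|+|z'|$ and $|\lambda z|=|\lambda|\,|z|$. The dual $E^*$ is again a complex Banach lattice, with the positive functionals as its cone. We use two standard facts \cite{Schaefer}.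
\begin{itemize}
\item[(L1)] (Kakutani) Let $0\ne u\in E_+$ and let $E_u=\bigcup_{\lambda>0}[\lambda u]$ be the principal ideal generated by $u$. There are a compact Hausdorff space $K$ and a linear bijection of $E_u$ onto $C(K)$ that sends $u$ to $1$ and preserves moduli. In particular $[\lambda u]$ corresponds to $\{f:\|f\|_\infty\le\lambda\}$. The same holds for principal ideals of $E^*$.
\item[(L2)] For $g\in E^*$ and $\varphi\in E^*_+$ we have $|g(x)|\le|g|(|x|)$, and $|g|\le\varphi$ if and only if $|g(x)|\le\varphi(|x|)$ for all $x$. In that case $\|g\|\le\|\varphi\|$.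
\end{itemize}
A third fact follows from (L1).
\begin{itemize}
\item[(L3)] If $|v|\le w+|z|$ with $w\ge0$, then $v=v_1+v_2$ with $|v_1|\le w$ and $|v_2|\le|z|$.
\end{itemize}
Indeed, let $e=w+|z|\ne0$ and identify $E_e$ with $C(K)$, $e$ with $1$. Then $|v|\le1$, $0\le w\le1$ and $1-w=|z|$, so the products $v_1=vw$ and $v_2=v(1-w)$ have the required properties.

Suppose that $E$ is real and $S$ is dominated by $T$. For $z\in E_{\mathbb C}$ and every $\theta$,
\[
\operatorname{Re}(e^{i\theta}S_{\mathbb C}z)=S(\operatorname{Re}e^{i\theta}z)\le T|\operatorname{Re}e^{i\theta}z|\le T|z|,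
\]
and the supremum over $\theta$ gives $|S_{\mathbb C}z|\le T_{\mathbb C}|z|$. So domination passes to complexifications. In $E_{\mathbb C}$ we have $[-u,u]\subseteq[u]\subseteq[-u,u]+i[-u,u]$; hence an AM-compact operator on a complex lattice, and the complexification of an AM-compact operator on a real one, map each set $[u]$ into a precompact set. \emph{From now on $E$ is a complex Banach lattice.} A positive operator $T$ on $E$ maps $E_{\mathbb R}=E_+-E_+$ into itself, and $|Tx|\le T|x|$ for real $x$ because $\pm x\le|x|$. By the display above, every positive operator on $E$ is dominated by itself.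

\subsection{The Kuratowski measure}

For a continuous seminorm $p$ on $E$ and a bounded set $A$, let $\alpha_p(A)$ be the infimum of those $d$ such that $A$ is a finite union of sets of $p$-diameter at most $d$; thus $\alpha=\alpha_{\|\cdot\|}$. The definition gives: $\alpha_p$ is monotone and translation invariant, $\alpha_p(\lambda A)=|\lambda|\alpha_p(A)$, $\alpha_p(A\cup A')=\max\{\alpha_p(A),\alpha_p(A')\}$, $\alpha_p(A+A')\le\alpha_p(A)+\alpha_p(A')$, and $\alpha(A)=0$ if and only if $A$ is precompact. A set containing an infinite $c$-separated subset has $\alpha_p\ge c$, since some set of a finite cover contains two of its points. Conversely,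
\begin{equation}\label{eq:sep}
\alpha_p(A)>2c>0\ \Longrightarrow\ \text{there are }a_1,a_2,\ldots\in A\text{ with }p(a_n-a_k)\ge c\text{ for }n\ne k.
\end{equation}
Choose the $a_n$ inductively; if the choice stopped after $a_N$, the sets $\{a\in A:p(a-a_n)<c\}$, $n\le N$, would cover $A$ and have $p$-diameter at most $2c$.

To bound $\|S^n\|_{\mathrm{ess}}$ one has to produce compact operators close to $S^n$, and domination offers no construction of them. It does offer finite covers of the sets $S^nB$. The next lemma shows that covers suffice. Recall that an operator with finite-dimensional kernel and closed range is \emph{upper semi-Fredholm}; its index is $\dim\ker-\operatorname{codim}\operatorname{ran}\in\mathbb Z\cup\{-\infty\}$. The index is locally constant on the set of such operators (Kato).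

\begin{lemma}\label{lem:alpha}
If $V$ is an operator on a complex Banach space with closed unit ball $B$, then $r_{\mathrm{ess}}(V)\le\liminf_n\alpha(V^nB)^{1/n}$.
\end{lemma}

\begin{proof}
Let $|\lambda|$ exceed the right side. Choose $n$ with $\alpha(V^nB)<|\lambda|^n$, and put $W=\lambda^{-n}V^n$ and $k=\alpha(WB)<1$. A set of diameter at most $d$ lies in a translate of $dB$, so its image under $W$ has $\alpha\le kd$. Hence $\alpha(WA)\le k\,\alpha(A)$ for every bounded $A$.

Let $s\in[0,1]$, and let $(x_j)$ be a bounded sequence such that $y_j=(I-sW)x_j$ converges. With $A=\{x_j\}$ we have $A\subseteq\{y_j\}+sWA$, so $\alpha(A)\le sk\,\alpha(A)$. Thus $\alpha(A)=0$ and $(x_j)$ has a convergent subsequence. It follows that the unit ball of $N=\ker(I-sW)$ is compact, so $\dim N<\infty$. Let $Y$ be a closed complement of $N$. Then $I-sW$ is bounded below on $Y$: otherwise there are unit vectors $x_j\in Y$ with $(I-sW)x_j\to0$, and a subsequence converges to a unit vector in $Y\cap N=\{0\}$. So the range $(I-sW)Y$ is closed, and $I-sW$ is upper semi-Fredholm for all $s\in[0,1]$. The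 index is constant along this path and is $0$ at $s=0$. Hence $I-W$ has index $0$ and is Fredholm, and the image of $\lambda^n-V^n$ in the Calkin algebra is invertible. With $Q=\sum_{j=0}^{n-1}\lambda^{n-1-j}V^j$ we have $\lambda^n-V^n=(\lambda-V)Q=Q(\lambda-V)$, so the image of $\lambda-V$ has a right and a left inverse. Thus $\lambda\notin\sigma_{\mathrm{ess}}(V)$.
\end{proof}

\section{Localization to an order interval and a seminorm}\label{sec:local}

For $\varphi\in E^*_+$ let $p_\varphi(x)=\varphi(|x|)$. This is a seminorm with $p_\varphi\le\|\varphi\|\,\|\cdot\|$, additive on $E_+$ like the norm of an $L_1$-space. We write $\alpha_\varphi=\alpha_{p_\varphi}$. Section~\ref{sec:key} bounds $\alpha_\varphi(S[u])$ in terms of $\alpha(T[u])$; in particular, $S[u]$ is precompact for $p_\varphi$ as soon as $T[u]$ is precompact. Both restrictions, to the interval $[u]$ and to the seminorm $p_\varphi$, are needed for such a statement.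

\begin{example}\label{ex:rankone}
Let $X$ and $w_n$ be as in Section~\ref{sec:examples}, and let $e_n$ be the unit vectors in sequence spaces. In both cases below $S$ is dominated by $T$ because $|w_n|=1$, and $T$ has rank one.

(a) On $E=L_1(X)\oplus\ell_\infty$ let $T(f,a)=\big(0,(\int f\,dx)_n\big)$ and $S(f,a)=\big(0,(\int fw_n\,dx)_n\big)$. For $u=(1,0)$ we have $(w_n,0)\in[u]$ and $S(w_n,0)=(0,e_n)$. These vectors are $1$-separated in norm, so $\alpha(S[u])\ge1$. On the other hand $p_\varphi(0,e_n)\to0$ for each $\varphi\in E^*_+$, since $\sum_n\varphi(0,e_n)\le\varphi(0,1)$.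

(b) On $E=\ell_1\oplus L_2(X)$ let $T(a,f)=(0,\sum_na_n\cdot1)$, $S(a,f)=(0,\sum_na_nw_n)$ and $\varphi(a,f)=\int f\,dx$. Then $S(e_n,0)=(0,w_n)$ and $\int|w_n-w_m|\,dx=1$ for $n\ne m$, so $\alpha_\varphi(SB)\ge1$.
\end{example}

In both examples $S^2=0$, which suggests spending additional factors of $S$ on the two restrictions. The next lemma does this: up to an error $\delta$, one factor of $S$ maps the ball into an order interval, and one factor of $S$ converts the norm into a seminorm $p_\varphi$.

\begin{lemma}\label{lem:ab}
Let $S$ be dominated by $T$ and let $\delta>\|T\|_{\mathrm{ess}}$.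
\begin{itemize}
\item[(a)] There is $w\in E_+$ with $SB\subseteq[w]+\delta B$.
\item[(b)] There is $\varphi\in E^*_+$ with $\|Sx\|\le p_\varphi(x)+\delta\|x\|$ for all $x\in E$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $T=K+R$ with $K$ compact and $\|R\|<\delta$, and let $\eta=\delta-\|R\|$.

(a) Cover $KB$ by finitely many balls of radius $\eta$ with centers $y_i$, and put $w=\sum_i|y_i|$. For $x\in B$ we have $|x|\in B$, so $T|x|=y_i+z$ for some $i$, with $\|z\|\le\eta+\|R\|=\delta$. Hence $|Sx|\le T|x|\le w+|z|$. By (L3), $Sx=v_1+v_2$ with $v_1\in[w]$ and $\|v_2\|\le\|z\|\le\delta$.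

(b) The adjoint $K^*$ is compact and $\|R^*\|=\|R\|$. Cover the image under $K^*$ of the unit ball of $E^*$ by finitely many balls of radius $\eta$ with centers $\psi_i$, and put $\varphi=\sum_i|\psi_i|$. Given $x\in E$, choose $\psi\in E^*$ with $\|\psi\|\le1$ and $\psi(T|x|)=\|T|x|\,\|$. Then $T^*\psi=\psi_i+\zeta$ for some $i$, with $\|\zeta\|\le\delta$, and by (L2)
\[
\|Sx\|\le\|T|x|\,\|=\psi_i(|x|)+\zeta(|x|)\le\varphi(|x|)+\delta\|x\|.\qedhere
\]
\end{proof}

The error $\delta$ is not small for $T$ itself, but for $T^a$ it can be taken to be $\theta^a$ with $\theta$ close to $r_{\mathrm{ess}}(T)$. The error terms $\theta^aB$ and $\theta^a\|x\|$ have the same form as the quantities being estimated, so they lead to recursions.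

\begin{proposition}\label{prop:local}
Let $S$ be dominated by $T$, and let $\rho\ge0$ be such that
\[
\limsup_n\alpha_\varphi(S^n[u])^{1/n}\le\rho\qquad\text{for all }u\in E_+,\ \varphi\in E^*_+.
\]
Then $r_{\mathrm{ess}}(S)\le\max\{r_{\mathrm{ess}}(T),\rho\}$.
\end{proposition}

\begin{proof}
Fix $q>\max\{r_{\mathrm{ess}}(T),\rho\}$ and $\theta$ with $r_{\mathrm{ess}}(T)<\theta<q$. Choose $a\in\mathbb N$ with $\|T^a\|_{\mathrm{ess}}<\theta^a$, and let $w$ and $\varphi$ be given by Lemma~\ref{lem:ab} for the pair $S^a$, $T^a$ and $\delta=\theta^a$. For $n\ge0$ put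
\[
\alpha_n=\alpha(S^nB),\qquad\beta_n=\alpha(S^n[w]),\qquad\gamma_n=\alpha_\varphi(S^n[w]).
\]
These numbers are finite. We claim that for $n\ge a$
\begin{equation}\label{eq:rec}
\alpha_n\le\beta_{n-a}+\theta^a\alpha_{n-a},\qquad\beta_n\le\gamma_{n-a}+\theta^a\beta_{n-a}.
\end{equation}
The first inequality holds because $S^nB=S^{n-a}(S^aB)\subseteq S^{n-a}[w]+\theta^aS^{n-a}B$ by (a). For the second, let $\varepsilon>0$. Cover $S^{n-a}[w]$ by finitely many sets of $p_\varphi$-diameter at most $\gamma_{n-a}+\varepsilon$, and also by finitely many sets of norm diameter at most $\beta_{n-a}+\varepsilon$. If $x,x'$ lie in the intersection of a set of the first cover and a set of the second, then (b) gives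
\[
\|S^ax-S^ax'\|\le p_\varphi(x-x')+\theta^a\|x-x'\|\le\gamma_{n-a}+\varepsilon+\theta^a(\beta_{n-a}+\varepsilon).
\]
The images of these intersections under $S^a$ cover $S^n[w]$. Let $\varepsilon\to0$.

Since $q>\rho$, there is $C$ with $\gamma_n\le Cq^n$ for all $n\ge0$. Choose $C'\ge C/(q^a-\theta^a)$ such that $\beta_n\le C'q^n$ for $0\le n<a$. By induction and \eqref{eq:rec}, for $n\ge a$,
\[
\beta_n\le(C+\theta^aC')\,q^{n-a}\le C'q^n .
\]
The first inequality in \eqref{eq:rec} has the same form, with $\beta$ in place of $\gamma$ and $\alpha$ in place of $\beta$, so the same induction gives $\alpha_n\le C''q^n$. By Lemma~\ref{lem:alpha}, $r_{\mathrm{ess}}(S)\le q$. Let $q$ decrease to $\max\{r_{\mathrm{ess}}(T),\rho\}$.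
\end{proof}

\section{The key estimate}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $S$ be dominated by $T$, and let $u\in E_+$ and $\varphi\in E^*_+$. Then
\[
\alpha_\varphi(S[u])\le4\sqrt{\varphi(Tu)\,\|\varphi\|\,\alpha(T[u])}.
\]
\end{proposition}

The vectors to be tested lie in $E_u$. By (L2), the functionals that norm $p_\varphi$ lie in $(E^*)_\varphi$. By (L1) both ideals are spaces of continuous functions, so $T$ and $S$ become bilinear forms on $C(K_1)\times C(K_2)$. We first construct the measure and the density of Section~\ref{sub:root}.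

\subsection{The representing measure}

For $f\in C(K_1)$ and $g\in C(K_2)$ let $(f\otimes g)(x,y)=f(x)g(y)$.

\begin{lemma}\label{lem:measure}
Let $K_1,K_2$ be compact Hausdorff spaces and let $\sigma,\tau$ be bilinear forms on $C(K_1)\times C(K_2)$ such that
\[
|\sigma(f,g)|\le\tau(|f|,|g|)\quad\text{and}\quad|\tau(f,g)|\le\tau(|f|,|g|)\qquad\text{for all }f,g.
\]
Then there are a positive Radon measure $\nu$ on $K_1\times K_2$ of total mass $M=\tau(1,1)$ and $h\in L_\infty(\nu)$ with $|h|\le1$ such that
\[
\tau(f,g)=\int f\otimes g\,d\nu,\qquad\sigma(f,g)=\int(f\otimes g)\,h\,d\nu .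
\]
\end{lemma}

The hypothesis concerns single products $f\otimes g$, while a representation needs a bound for sums $F=\sum_if_i\otimes g_i$ in terms of $|F|$, and the triangle inequality gives only $\sum_i|f_i|\otimes|g_i|$. The remedy is to approximate $F$ by a sum $\sum_kp_k\otimes G_k$ in which $(p_k)$ is a fine partition of unity; for such a sum $\sum_kp_k\otimes|G_k|$ is close to $|F|$.

\begin{proof}
The form $\tau$ is nonnegative on pairs of nonnegative functions, hence increasing in each variable on such pairs. Let $b$ be either $\sigma$ or $\tau$. Fix a finite sum $F=\sum_if_i\otimes g_i$, put $\Gamma=\sum_i\|g_i\|_\infty$, and let $\varepsilon>0$. By compactness there are points $x_k\in K_1$ and open neighborhoods $U_k$ of $x_k$, finitely many and covering $K_1$, such that $|f_i-f_i(x_k)|\le\varepsilon$ on $U_k$ for all $i$. Let $(p_k)$ be continuous functions with $p_k\ge0$, $\sum_kp_k=1$ and $p_k=0$ outside $U_k$. Put $G_k=\sum_if_i(x_k)g_i=F(x_k,\cdot)$. By bilinearity,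
\[
\sum_ib(f_i,g_i)-\sum_kb(p_k,G_k)=\sum_ib\Big(\sum_kp_k\,(f_i-f_i(x_k)),\,g_i\Big).
\]
The first argument on the right has modulus at most $\varepsilon$, so the $i$th term has modulus at most $\varepsilon\|g_i\|_\infty M$. Therefore
\begin{equation}\label{eq:pou}
\Big|\sum_ib(f_i,g_i)\Big|\le\sum_k\tau(p_k,|G_k|)+\varepsilon M\Gamma .
\end{equation}

Since $|G_k|\le\|F\|_\infty$, the sum on the right is at most $\|F\|_\infty\sum_k\tau(p_k,1)=M\|F\|_\infty$. Letting $\varepsilon\to0$ gives $|\sum_ib(f_i,g_i)|\le M\|F\|_\infty$. In particular $\Lambda_b(F)=\sum_ib(f_i,g_i)$ depends only on the function $F$, and $\Lambda_b$ is a linear functional of norm at most $M$ on the span $\mathcal A$ of the products $f\otimes g$. By the Stone--Weierstrass theorem $\mathcal A$ is dense in $C(K_1\times K_2)$, so $\Lambda_\tau$ is given by a complex Radon measure $\nu$ of total variation at most $M$. As $\nu(K_1\times K_2)=\tau(1,1)=M$, the measure $\nu$ is positive.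

Now that $\nu$ exists, we can evaluate the sum in \eqref{eq:pou} more precisely. If $p_k(x)\ne0$, then $|F(x_k,y)-F(x,y)|\le\varepsilon\Gamma$ for all $y$. Hence
\[
\sum_k\tau(p_k,|G_k|)=\int\sum_kp_k(x)\,|F(x_k,y)|\,d\nu(x,y)\le\int|F|\,d\nu+\varepsilon M\Gamma .
\]
Taking $b=\sigma$ in \eqref{eq:pou} and letting $\varepsilon\to0$, we get $|\Lambda_\sigma(F)|\le\|F\|_{L_1(\nu)}$. The space $\mathcal A$ is dense in $C(K_1\times K_2)$, hence in $L_1(\nu)$, so $\Lambda_\sigma$ extends to a functional of norm at most $1$ on $L_1(\nu)$. Since $\nu$ is finite, this functional is integration against some $h\in L_\infty(\nu)$ with $|h|\le1$.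
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

If $u=0$ or $\varphi=0$, the left side is $0$. Otherwise identify $E_u$ with $C(K_1)$, $u$ with $1$, and $(E^*)_\varphi$ with $C(K_2)$, $\varphi$ with $1$, as in (L1). Products and conjugates of elements of $E_u$, and of elements of $(E^*)_\varphi$, are taken in these function spaces. Put
\[
\tau(f,g)=g(Tf),\qquad\sigma(f,g)=g(Sf).
\]
By (L2) and domination, $|\sigma(f,g)|\le|g|(|Sf|)\le|g|(T|f|)=\tau(|f|,|g|)$. Since $T$ is dominated by itself, the same holds for $\tau$. Let $\nu$ and $h$ be given by Lemma~\ref{lem:measure}; here $M=\varphi(Tu)$. We write $\langle F,G\rangle=\int F\overline G\,d\nu$ for the inner product of $L_2(\nu)$. A bounded sequence in $L_2(\nu)$ has a weakly convergent subsequence.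

\emph{Step 1: test vectors and test functionals.} Let $0<2c<\alpha_\varphi(S[u])$; if there is no such $c$, there is nothing to prove. By \eqref{eq:sep} there are $f_n\in[u]$ with $p_\varphi(Sf_n-Sf_k)\ge c$ for $n\ne k$. Passing to a subsequence, we may assume that $f_n\otimes1$ converges weakly in $L_2(\nu)$. Differences keep the separation and remove the weak limit: for $d_n=f_{2n}-f_{2n+1}$,
\[
\|d_n\|_\infty\le2,\qquad d_n\otimes1\to0\ \text{weakly in }L_2(\nu),\qquad p_\varphi(Sd_n)\ge c .
\]
The functional $\lambda Sd_n\mapsto\lambda p_\varphi(Sd_n)$ on $\mathbb C\,Sd_n$ is bounded in modulus by $p_\varphi$. By the Hahn--Banach theorem it extends to $g_n\in E^*$ with $|g_n(v)|\le\varphi(|v|)$ for all $v\in E$. By (L2), $|g_n|\le\varphi$; that is, $g_n\in C(K_2)$ and $\|g_n\|_\infty\le1$. This is where the seminorm $p_\varphi$ is used: functionals norming $\|Sd_n\|$ need not lie in one principal ideal. Let $F_n=d_n\otimes g_n$. Passing to a further subsequence, we may assume that $F_n\to F$ and $1\otimes g_n\to G$ weakly in $L_2(\nu)$.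

\emph{Step 2: lower bound for $\|F\|_2$.} We have $c\le g_n(Sd_n)=\int F_nh\,d\nu=\langle F_n,\overline h\rangle\to\langle F,\overline h\rangle$. By the Cauchy--Schwarz inequality and $|h|\le1$,
\begin{equation}\label{eq:lower}
c\le M^{1/2}\|F\|_2 .
\end{equation}

\emph{Step 3: upper bound for $\|F\|_2$.} The inner products of the $F_n$ are values of $T$ on products:
\[
\langle F_n,F_k\rangle=\int(d_n\overline{d_k})\otimes(g_n\overline{g_k})\,d\nu=(g_n\overline{g_k})\big(T(d_n\overline{d_k})\big).
\]
We want to use that $d_k\otimes1\to0$ weakly as $k\to\infty$, but the index $k$ occurs in both factors, and a product of two weakly convergent sequences is not controlled by their limits. (In Section~\ref{sub:root}, $w_k(x)\to0$ and $w_k(y)\to0$ weakly, while $w_k(x)w_k(y)\to c\epsilon$.) The quantity $\alpha(T[u])$ is the price of separating the two occurrences.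

Let $\varepsilon>0$ and $D=4\alpha(T[u])+\varepsilon$. The set $T[4u]=4T[u]$ is a finite union of sets of diameter at most $D$. Fix $n$. All products $d_n\overline{d_k}$ lie in $[4u]$; this is where the restriction to an order interval is used. So there is an infinite set $N\subseteq\mathbb N$, depending on $n$, such that
\[
\|T(d_n\overline{d_k})-T(d_n\overline{d_j})\|\le D\qquad(j,k\in N).
\]
Since $|g_n\overline{g_k}|\le\varphi$, (L2) gives $\|g_n\overline{g_k}\|\le\|\varphi\|$. Hence, for $j,k\in N$,
\[
|\langle F_n,F_k\rangle|\le D\|\varphi\|+\big|(g_n\overline{g_k})\big(T(d_n\overline{d_j})\big)\big|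
=D\|\varphi\|+\big|\big\langle(d_n\overline{d_j})\otimes g_n,\,1\otimes g_k\big\rangle\big| .
\]
Let $k\to\infty$ in $N$, with $j$ fixed. Since $\big((d_n\overline{d_j})\otimes g_n\big)\overline G=F_n\overline G\cdot\overline{d_j\otimes1}$, we obtain
\[
|\langle F_n,F\rangle|\le D\|\varphi\|+\big|\langle F_n\overline G,\,d_j\otimes1\rangle\big| .
\]
The function $F_n\overline G$ is in $L_2(\nu)$, because $F_n$ is bounded, and it does not depend on $j$. Let $j\to\infty$ in $N$. The last term tends to $0$, so $|\langle F_n,F\rangle|\le D\|\varphi\|$ for every $n$. Letting $n\to\infty$ gives $\|F\|_2^2\le D\|\varphi\|$.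

\emph{Conclusion.} By \eqref{eq:lower}, $c^2\le M\|\varphi\|\,(4\alpha(T[u])+\varepsilon)$. Let $\varepsilon\to0$; then $2c\le4\sqrt{M\|\varphi\|\,\alpha(T[u])}$. Let $2c$ increase to $\alpha_\varphi(S[u])$. \qed

\section{The main theorem}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:tools} we may assume that $E$ is complex. Let $u\in E_+$ and $\varphi\in E^*_+$. Since $S^n$ is dominated by $T^n$, Proposition~\ref{prop:key} and the bound $\varphi(T^nu)\le\|\varphi\|\,\|u\|\,\|T^n\|$ give
\[
\alpha_\varphi(S^n[u])\le4\|\varphi\|\,\|u\|^{1/2}\,\|T^n\|^{1/2}\,\alpha(T^n[u])^{1/2}.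
\]
As $\|T^n\|^{1/n}\to r(T)$ and $\limsup_n\alpha(T^n[u])^{1/n}\le\kappa(T)$, the hypothesis of Proposition~\ref{prop:local} holds with $\rho=\sqrt{\kappa(T)r(T)}$. This proves the first inequality. By \eqref{eq:kappa}, both $r_{\mathrm{ess}}(T)^2$ and $\kappa(T)r(T)$ are at most $r_{\mathrm{ess}}(T)\,r(T)$, which proves the second.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:AM}]
Again let $E$ be complex. If $T^k$ is AM-compact, then $T^n[u]=T^{n-k}(T^k[u])$ is precompact for all $u\in E_+$ and $n\ge k$. So $\kappa(T)=0$, and Theorem~\ref{thm:main} applies. If $S$ is AM-compact, then $S^n[u]=S^{n-1}(S[u])$ is precompact for $n\ge1$, so $\alpha_\varphi(S^n[u])\le\|\varphi\|\,\alpha(S^n[u])=0$, and Proposition~\ref{prop:local} applies with $\rho=0$.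
\end{proof}

\begin{remark}
Neither term of the maximum in Theorem~\ref{thm:main} can be omitted. For $S=T=I$ on $\ell_2$ the intervals $[u]$ are compact, so $\kappa(T)=0$, while $r_{\mathrm{ess}}(S)=r_{\mathrm{ess}}(T)=1$. For the pair \eqref{eq:model} we have $r_{\mathrm{ess}}(S)=\sqrt{tr}>t=r_{\mathrm{ess}}(T)$; the theorem then forces $\kappa(T)\ge t$, so $\kappa(T)=t$ by \eqref{eq:kappa}, and both inequalities of the theorem are equalities.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Schaefer}
Schaefer, \emph{Banach Lattices and Positive Operators}.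

\bibitem{Troitsky}
Vladimir G. Troitsky, \emph{Measures of non-compactness of operators on Banach lattices}, arXiv:math/0210088 (2002).

\end{thebibliography}
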